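# A closed set of functions with no Muchnik-equivalent closed set of binary sequences

## 1. Majorants of a function that lies below $\emptyset'$

A problem whose solutions are functions $f:\mathbb N\to\mathbb N$ may sometimes be replaced by an equally hard problem whose solutions are $0$-$1$ sequences. If the set of solutions is closed, can the replacement be closed too? "Equally hard" will mean: every solution of either problem computes some solution of the other.

**Definition (mass problems).** A *mass problem* is a subset $P$ of Baire space $\mathbb N^{\mathbb N}$. We write $P\le_w Q$ ($P$ is *Muchnik reducible* to $Q$) if every $g\in Q$ computes some $f\in P$, that is, $f\le_T g$. We write $P\equiv_w Q$ (*Muchnik equivalent*) if $P\le_w Q$ and $Q\le_w P$.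

The algorithm taking $g\in Q$ to a member of $P$ may depend on $g$. If one Turing functional must serve all $g\in Q$, the reducibility is Medvedev's $\le_s$, with equivalence $\equiv_s$. Three small examples:

- If $P\supseteq Q$ then $P\le_w Q$.
- If $P$ has a computable member, then $P\equiv_w\{0^\infty\}$, where $0^\infty=000\cdots$. At the other extreme, $P\le_w\emptyset$ for every $P$, while $\emptyset\le_w P$ only if $P=\emptyset$.
- For $g\in\mathbb N^{\mathbb N}$ let $\widehat g=0^{g(0)}1\,0^{g(1)}1\cdots$. Then $\widehat g\equiv_T g$, so $\{g\}\equiv_w\{\widehat g\}$.

Both $\mathbb N^{\mathbb N}$ and Cantor space $2^{\mathbb N}\subseteq\mathbb N^{\mathbb N}$ carry the topology with basic open sets $[\sigma]=\{f:\sigma\subseteq f\}$, $\sigma$ a finite string. Closed sets are the sets $[T]$ of paths through trees $T$. For closed $C\subseteq 2^{\mathbb N}$ put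
$$T_C=\{\tau\in 2^{<\mathbb N}:[\tau]\cap C\ne\emptyset\};$$
then $X\in C$ if and only if $X\upharpoonright i\in T_C$ for all $i$. The difference that matters is that $2^{\mathbb N}$ is compact and $\mathbb N^{\mathbb N}$ is not.

**Definition (compact-type).** A mass problem is *compact-type* if it is $\equiv_w$ to some closed $C\subseteq 2^{\mathbb N}$.

Joshua Cole, in "A closed subset of Baire space not Medvedev equivalent to any closed set of Cantor space", arXiv:2407.10015 (2024), gives a closed subset of Baire space that is not Medvedev equivalent to any closed subset of Cantor space. Our problem, whose source is that paper, is the Muchnik version: *is there a closed subset of $\mathbb N^{\mathbb N}$ that is not compact-type?*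

Our test sets are very simple. We say "$f$ majorizes $g$", written $f\ge g$, if $f(n)\ge g(n)$ for all $n$, and we put
$$P_g=\{f\in\mathbb N^{\mathbb N}: f\ge g\}.$$
This set is nonempty, and it is closed: if $f(n)<g(n)$ then $[f\upharpoonright(n+1)]$ misses $P_g$.

**Three values of $g$ by hand.** First, if $g$ is majorized by a computable function, then $P_g$ has a computable member and $P_g\equiv_w\{0^\infty\}$. Second, let $A=\emptyset'$ with a computable enumeration $(A_s)$, and let $g(n)$ be the least $s$ such that $A_s$ and $A$ agree on all $x<n$. If $f\ge g$, then $x\in A$ iff $x\in A_{f(x+1)}$; so $f$ computes $A$, hence $g$. Thus $P_g\equiv_w\{g\}\equiv_w\{\widehat g\}$ is compact-type.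

Third, let $g$ be any function that is majorized by no computable function. The first thing to try is the image of $P_g$ under $f\mapsto\widehat f$. It has the right degrees, but it is not closed, since letting $f(0)\to\infty$ produces the limit $0^\infty$. If we add the limit points, we add a computable point, and the closure is $\equiv_w\{0^\infty\}$; but $P_g$ has no computable member. So the failure sits exactly at the limit points that compactness forces on us: *they are too easy*. When $g$ lies below $\emptyset'$, we can choose the code so that these limit points compute $\emptyset'$.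

**Proposition 1.1.** If $g$ is majorized by a $\emptyset'$-computable function $d$, then $P_g$ is compact-type.

*Proof.* **The code.** With $A=\emptyset'$ and $(A_s)$ as above, let
$$c(s)=1A_s(0)\,1A_s(1)\cdots 1A_s(s-1)\,00,\qquad c(t)=c(t(0))\,c(t(1))\cdots$$
for finite or infinite sequences $t$. Read bits in pairs. A pair $00$ ends a block, and the number of pairs before it in its block is the coded number. So $c(t)$ is uniquely decodable, and $c(f)\equiv_T f$ for $f\in\mathbb N^{\mathbb N}$. Put $A^*=1A(0)\,1A(1)\,1A(2)\cdots$ and
$$C=\{c(f):f\in P_g\}\ \cup\ \{c(t)^\frown A^*: t\in\mathbb N^{<\mathbb N},\ t\ge g\},$$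
where $t\ge g$ means $t(n)\ge g(n)$ for all $n<|t|$.

**$C$ is closed.** Let $X_k\in C$ and $X_k\to X$. The pair $01$ occurs in no member of $C$, hence not in $X$. Every initial part of $X$ of the form $B_0\cdots B_r$, where each $B_j$ is a block of pairs $10,11$ ended by $00$, is an initial part of $X_k$ for large $k$. As $A^*$ contains no pair $00$, the blocks $B_j$ are then blocks $c(s)$ of $X_k$, with $s\ge g(j)$ in position $j$.

If $00$ occurs infinitely often in $X$, this shows $X=c(f)$ with $f\ge g$, so $X\in C$. Otherwise $X=c(t)^\frown 1b_0\,1b_1\,1b_2\cdots$ with $t\ge g$ finite. Fix $x$, and choose $N>x$ such that $A_s(x)=A(x)$ for all $s\ge N$. For large $k$, $X_k$ agrees with $X$ on $c(t)$ and on the $N$ pairs after it. So the part of $X_k$ after $c(t)$ either is $A^*$ or begins with a block $c(s_k)$ with $s_k\ge N$. In the first case $b_x=A(x)$, and in the second $b_x=A_{s_k}(x)=A(x)$. Hence $X=c(t)^\frown A^*\in C$.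

**Equivalence.** Each $f\in P_g$ computes $c(f)\in C$. Conversely, $c(f)$ computes $f\in P_g$, while $c(t)^\frown A^*$ computes $\emptyset'$ and hence $d\in P_g$. So $C\equiv_w P_g$. $\square$

What changes when $g$ is not below $\emptyset'$? In this code, block $s$ is computed from $s$ alone, and the blocks converge as $s\to\infty$. The limit of a convergent computable sequence is $\emptyset'$-computable (limit lemma). So whatever computable blocks we use, such a limit computes a member of $P_g$ only if some $\emptyset'$-computable function majorizes $g$. This code has reached its limit. It says nothing yet about other codes, and the settling-time example warns us that for some large $g$ there may be a quite different reason for $P_g$ to be compact-type.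

## 2. Two thresholds, $\emptyset'$ and hyperarithmetic, and the theorems

**Theorem 2.1.** There is $g$ such that $P_g$ is not compact-type. So there is a closed subset of Baire space that is not Muchnik equivalent to any closed subset of Cantor space.

**Theorem 2.2.** There is a computable tree $S\subseteq\mathbb N^{<\mathbb N}$ such that $[S]$ is not $\equiv_w$ any closed subset of $2^{\mathbb N}$, nor any $\sigma$-compact subset of $\mathbb N^{\mathbb N}$.

**Theorem 2.3.** For $u\in\mathbb N^{\mathbb N}$: $P_g$ is compact-type for *every* $g\le u$ if and only if $u$ is majorized by a $\emptyset'$-computable function.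

**Theorem 2.4.** For $u\in\mathbb N^{\mathbb N}$: $P_g$ is compact-type for *some* $g\ge u$ if and only if $u$ is majorized by a hyperarithmetic function.

Proposition 1.1 is the "if" half of Theorem 2.3: if $g\le u\le d$ with $d\le_T\emptyset'$, then it applies to $g$. Theorem 2.4 says that for $g$ above $\emptyset'$ but still hyperarithmetically bounded, size alone decides nothing. So the $g$ of Theorem 2.1 needs a second property besides not being majorized by a $\emptyset'$-computable function.

The plan against a hypothetical closed $C\equiv_w P_g$ is this. Find $X\in C$ so weak that every function computable from $X$ is majorized by a $\emptyset'$-computable function. Since $P_g\le_w C$, this $X$ computes some $f\ge g$, so $g$ itself is majorized by a $\emptyset'$-computable function. If $g$ was chosen not to be, this is a contradiction. Weak members exist in effectively closed classes, but $C$ is an arbitrary closed set. So we must find inside $C$ a nonempty class that is effectively closed relative to $\emptyset'$, and the only information available is $C\le_w P_g$.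

## 3. One functional on a cone of large strings

This section extracts from $C\le_w P_g$, where the functional may vary with $f$, a single functional that works on a large set of strings.

**Conventions.** $(\Phi_e)$ lists the Turing functionals. For $t\in\mathbb N^{<\mathbb N}$, $\Phi_e^t$ is the longest string $\rho$ such that for each $n<|\rho|$ the computation $\Phi_e(n)$ with oracle $t$ halts within $|t|$ steps, querying only numbers $<|t|$, with output $\rho(n)$. The map $t\mapsto\Phi_e^t$ is computable and monotone. $\Phi_e(f)$ is total iff $\bigcup_n\Phi_e^{f\upharpoonright n}$ is infinite, and then equals it. For example, if $\Phi_e(f)(n)=f(n+1)$, then $\Phi_e^t$ contains a value at $n$ only if $n+1<|t|$.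

Fix $g$. For $s\ge g$ and $v\in\mathbb N$ write
$$t\rhd(s,v)\quad\text{if}\quad t\supseteq s\ \text{ and }\ t(n)\ge\max(v,g(n))\ \text{ for } |s|\le n<|t|.$$
So the strings $t\rhd(s,v)$ are initial parts of members of $P_g$ that start with $s$ and stay above the floor $v$ afterwards.

**Lemma 3.1.** Let $C\subseteq 2^{\mathbb N}$ be closed with $C\le_w P_g$. Then there are $e$, $s\ge g$ and $v_0$ such that

(a) for all $v\ge v_0$ and all $k$ there is $t\rhd(s,v)$ with $|\Phi_e^t|\ge k$;

(b) $\Phi_e^t\in T_C$ for every $t\rhd(s,v_0)$.

*Proof.* Suppose no such triple exists. We build $f\in P_g$ that computes no member of $C$, defeating $\Phi_e$ at step $e$. Put $(s_0,v_0)=(\emptyset,0)$. Given $(s_e,v_e)$ with $s_e\ge g$, one of (a), (b) fails for $e,s_e,v_e$.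

*Case 1: (b) fails.* Pick $t\rhd(s_e,v_e)$ with $\Phi_e^t\notin T_C$. Let $s_{e+1}=t^\frown\max(v_e,g(|t|))$ and $v_{e+1}=v_e$.

*Case 2: otherwise.* Then (a) fails via some $v\ge v_e$ and $k$, so no $t\rhd(s_e,v)$ has $|\Phi_e^t|\ge k$. Let $s_{e+1}=s_e{}^\frown\max(v,g(|s_e|))$ and $v_{e+1}=v$.

Each $s_{e+1}\ge g$ properly extends $s_e$, and the floors $v_e$ never decrease. So $f=\bigcup_e s_e$ is a member of $P_g$. In Case 1, $\Phi_e^t$ is either not binary or has no extension in $C$. If $\Phi_e(f)$ is total, it extends $\Phi_e^t$, so it is not in $C$. In Case 2, the values of $f$ at all $n\ge|s_e|$ are at least $\max(v,g(n))$: the one added at step $e$ by choice, later ones because later floors are $\ge v$. Hence $f\upharpoonright n\rhd(s_e,v)$ for all $n\ge|s_e|$, so $|\Phi_e^{f\upharpoonright n}|<k$ for these $n$, and $\Phi_e(f)$ is not total. So $f$ computes no member of $C$, contradicting $C\le_w P_g$. $\square$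

## 4. Cluster points of $\Phi_e^t$ as the floor rises, and sparse functions

Take $e,s,v_0$ from Lemma 3.1. In Section 1 the limit of the blocks lay in $C$ because $C$ is closed. In general, outputs $\Phi_e^t$ need not converge as the floor $v$ goes to infinity, but they have cluster points in $C$. How effective is a set of such cluster points?

**First attempt: respect $g$.** Let $L$ be the set of $\tau\in2^{<\mathbb N}$ such that for infinitely many $v$ there is $t\rhd(s,v)$ with $\Phi_e^t\supseteq\tau$. Taking such a $v\ge v_0$ and using (b), we get $L\subseteq T_C$, so $[L]\subseteq C$. By (a) and pigeonhole, $L$ has strings of every length, so $[L]\ne\emptyset$ by König's lemma. But $\rhd$ mentions $g$. The complement of $L$ is $\Sigma^0_2(g)$, and the effectiveness we get is relative to $g'$. The weak members we would obtain have their functions majorized by $g'$-computable functions. That contradicts nothing, because $g$ is $g'$-computable.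

**Second attempt: forget $g$.** Demand only $t\supseteq s$ and $t(n)\ge v$ for $|s|\le n<|t|$. Now $g$ is gone and the cluster class is effective relative to $\emptyset'$. But $t$ may have an entry with $v\le t(n)<g(n)$, and then (b) is silent about $\Phi_e^t$, so cluster points may leave $C$. Precisely: if $v\ge g(n)$ for all $n<|t|$, all is well. But a higher floor $v$ may require a longer $t$, and on a longer interval $g$ may take larger values. The way out is to choose $g$ so that this circle is broken: after a large value $a$ of $g$, let $g$ stay small long enough for some $t$ with floor $v\ge a$ to fit in.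

We now define the class without $g$. Code pairs $p=(e,s)$, $e\in\mathbb N$, $s\in\mathbb N^{<\mathbb N}$, by natural numbers, computably and bijectively.

**Definition.** Let $t^p_v$ be the first $t$ found, in a fixed computable search, with
$$t\supseteq s,\qquad t(n)\ge v\ \text{ for } |s|\le n<|t|,\qquad |\Phi_e^t|\ge v,\qquad \Phi_e^t\upharpoonright v\in 2^v;$$
it is undefined if there is none. Let $\sigma^p_v=\Phi_e^{t^p_v}\upharpoonright v$, a binary string of length $v$. Below, "$\sigma^p_v\supseteq\tau$" includes that $t^p_v$ is defined. Let
$$S^p=\{\tau\in2^{<\mathbb N}:\sigma^p_v\supseteq\tau\text{ for infinitely many }v\},\qquad K^p=[S^p].$$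

The maps $t^p_v$ and $\sigma^p_v$ are partial computable in $(p,v)$, and $S^p$ is a tree. Recall that a *$\Pi^0_1(\emptyset')$ class* is a set $2^{\mathbb N}\setminus\bigcup_{\tau\in W}[\tau]$ with $W\subseteq2^{<\mathbb N}$ c.e. in $\emptyset'$. For example, $\{\emptyset'\}$ is one: let $W$ contain the strings that disagree with $\emptyset'$. Now $\tau\notin S^p$ iff $\exists w\,\forall v\ge w\ \neg(\sigma^p_v\supseteq\tau)$. This is $\Sigma^0_2=\Sigma^0_1(\emptyset')$, so *$K^p$ is a $\Pi^0_1(\emptyset')$ class*. If $t^p_v$ is defined for infinitely many $v$, then for each $l$ the strings $\sigma^p_v\upharpoonright l$ with $v\ge l$ take some value infinitely often. So $S^p$ has strings of every length, and *$K^p\ne\emptyset$* by König's lemma.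

**Definition (sparse).** $g$ is *sparse* if for every $i$ there is $m$ such that, with $a=\max(\{i\}\cup\{g(n):n<m\})$: for all $p\le i$ and $\tau\in2^i$, if there is $v\ge a$ with $\sigma^p_v\supseteq\tau$, then there is such a $v$ with in addition $|t^p_v|\le m$.

*Two examples.* Every bounded $g$ is sparse. Let $b=\max g$ and fix $i$. For all large $m$ we have $a=\max(i,b)$. For each of the finitely many pairs $(p,\tau)$ for which there is a suitable $v\ge\max(i,b)$, choose one, and take $m$ at least as large as all the lengths $|t^p_v|$.

The function $g(n)=n+1$ is not sparse. Let $\Phi_e(f)(n)$ query $f(n+1)$ and output $0$, and let $p=(e,\emptyset)$. Then $t^p_v$ is defined for all $v$ (long strings with all entries $v$ qualify), $\sigma^p_v=0^v$, and $|t^p_v|>v$ for $v\ge1$, because the value at $v-1$ queries position $v$. Let $i\ge\max(p,1)$ and $\tau=0^i$. For any $m$ we get $a=\max(i,m)$. Every $v\ge a$ satisfies $\sigma^p_v\supseteq\tau$, but $|t^p_v|>v\ge m$. So no $m$ works for this $i$.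

**Lemma 4.1.** If $g$ is sparse and $C\subseteq2^{\mathbb N}$ is closed with $C\le_w P_g$, then $\emptyset\ne K^p\subseteq C$ for some $p$.

*Proof.* Take $e,s,v_0$ from Lemma 3.1 and let $p=(e,s)$.

**$K^p$ is nonempty.** Let $v\ge v_0$. By (a) there is $t\rhd(s,v)$ with $|\Phi_e^t|\ge v$. Since $v\ge v_0$, also $t\rhd(s,v_0)$, so $\Phi_e^t\in T_C$ is binary by (b). Hence $t$ meets all the conditions in the search, and $t^p_v$ is defined. This holds for all $v\ge v_0$, so $K^p\ne\emptyset$.

**$K^p\subseteq C$.** Let $X\in K^p$ and $i\ge\max(p,v_0)$. Let $m$ and $a$ be as in the definition of sparse for $i$. Since $X\upharpoonright i\in S^p$, there is $v\ge a$ with $\sigma^p_v\supseteq X\upharpoonright i$. By sparseness there is such a $v$ with $|t^p_v|\le m$. For $|s|\le n<|t^p_v|$ we have $n<m$, so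
$$t^p_v(n)\ge v\ge a\ge g(n),\qquad\text{and}\qquad v\ge a\ge i\ge v_0 .$$
Hence $t^p_v\rhd(s,v_0)$, although the search knew nothing of $g$. By (b), $\Phi_e^{t^p_v}\in T_C$. It extends $\sigma^p_v\supseteq X\upharpoonright i$, so $X\upharpoonright i\in T_C$. This holds for all large $i$, so $X\in C$. $\square$

## 5. Weak members of $\Pi^0_1(\emptyset')$ classes

We now need the weak member of $K^p$. This is the Jockusch–Soare hyperimmune-free basis theorem, relativized to $\emptyset'$.

**Lemma 5.1.** Every nonempty $\Pi^0_1(\emptyset')$ class $K\subseteq2^{\mathbb N}$ has a member $X$ such that every $f\le_T X$ is majorized by a $\emptyset'$-computable function.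

*Proof.* We shrink $K$ step by step through nonempty $\Pi^0_1(\emptyset')$ classes $K_j$, deciding $\Phi_j$ at step $j$. Let $K_0=K$. Given $K_j=2^{\mathbb N}\setminus\bigcup_{\tau\in W_j}[\tau]$, consider for each $n$
$$\{Y\in K_j:\Phi_j(Y)(n)\uparrow\}.$$
This is a $\Pi^0_1(\emptyset')$ class: add to $W_j$ all $\tau$ for which $\Phi_j(n)$ with oracle $\tau$ halts within $|\tau|$ steps, querying only numbers $<|\tau|$. If it is nonempty for some $n$, let $K_{j+1}$ be this class for one such $n$; then $\Phi_j(Y)$ is total for no $Y\in K_{j+1}$. Otherwise let $K_{j+1}=K_j$.

**In the second case some $\emptyset'$-computable $b$ majorizes $\Phi_j(Y)$ for all $Y\in K_j$.** Fix $n$. Call $\tau\in2^l$ *settled* if (i) some initial segment of $\tau$ is enumerated in $W_j$ within $l$ steps of a fixed $\emptyset'$-enumeration, or (ii) $\Phi_j(n)$ with oracle $\tau$ halts within $l$ steps, querying only numbers $<l$. Extensions of settled strings are settled. Every $Y\in2^{\mathbb N}$ has a settled initial segment: if $Y\notin K_j$ by (i), and if $Y\in K_j$ by (ii), since $\Phi_j(Y)(n)\downarrow$. So the unsettled strings form a tree without paths, which is finite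 by König's lemma, and for some $l$ all $\tau\in2^l$ are settled. Now $\emptyset'$ finds such an $l$ by search. Let $b(n)$ be the maximum of the outputs of the computations in (ii), over all $\tau\in2^l$ that have one ($0$ if there are none). If $Y\in K_j$, then (i) fails for $Y\upharpoonright l$, so (ii) holds and $\Phi_j(Y)(n)\le b(n)$.

The $K_j$ are nonempty, closed and decreasing, so by compactness there is $X\in\bigcap_jK_j$. If $f=\Phi_j(X)$ is total, the second case occurred at step $j$, and $f$ is majorized by a $\emptyset'$-computable function. $\square$

**Proposition 5.2.** If $g$ is sparse and not majorized by any $\emptyset'$-computable function, then $P_g$ is not compact-type.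

*Proof.* Suppose $C\subseteq2^{\mathbb N}$ is closed and $C\equiv_w P_g$. By Lemma 4.1, $\emptyset\ne K^p\subseteq C$ for some $p$. Take $X\in K^p$ as in Lemma 5.1. Since $X\in C$ and $P_g\le_w C$, $X$ computes some $f\ge g$. This $f$ is majorized by a $\emptyset'$-computable function, hence so is $g$, a contradiction. $\square$

## 6. A sparse function below any $u$ that escapes $\emptyset'$

Now we build the function. The recipe was already announced: one large value, then zeros until the required strings fit.

**Lemma 6.1.** If $u$ is not majorized by any $\emptyset'$-computable function, there is a sparse $g\le u$ that is not majorized by any $\emptyset'$-computable function.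

*Proof.* Let $d_0,d_1,\dots$ list all total $\emptyset'$-computable functions. For each $i$ there are infinitely many $n$ with $u(n)>d_i(n)$; otherwise a finite modification of $d_i$, still $\emptyset'$-computable, would majorize $u$.

Pick $m_0$ with $u(m_0)>d_0(m_0)$. Given $m_0<\dots<m_i$, let
$$a_i=\max(i,u(m_0),\dots,u(m_i)).$$
For each of the finitely many pairs $p\le i$, $\tau\in2^i$ for which some $v\ge a_i$ has $\sigma^p_v\supseteq\tau$, choose one such $v$. Then choose $m_{i+1}>m_i$ at least as large as all the lengths $|t^p_v|$ so obtained, and with $u(m_{i+1})>d_{i+1}(m_{i+1})$. Let $g(m_i)=u(m_i)$ for all $i$, and $g(n)=0$ elsewhere. Then $g\le u$.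

*Sparse.* Given $i$, let $m=m_{i+1}$. Below $m$, $g$ is nonzero at most at $m_0,\dots,m_i$, so the number $a$ of the definition is $\max(\{i\}\cup\{g(n):n<m_{i+1}\})=a_i$. The chosen $v$'s satisfy $v\ge a_i$ and $|t^p_v|\le m$.

*Not majorized.* $g(m_i)=u(m_i)>d_i(m_i)$ for all $i$. $\square$

**Proof of Theorem 2.1.** There are only countably many $\emptyset'$-computable functions. With the list $(d_i)$ above, $u(n)=d_n(n)+1$ is majorized by none of them. Lemma 6.1 gives a sparse $g\le u$ not majorized by any $\emptyset'$-computable function, and by Proposition 5.2 the closed set $P_g$ is not Muchnik equivalent to any closed subset of Cantor space. $\square$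

**Proof of Theorem 2.3.** The "if" half is Proposition 1.1, as noted in Section 2. For "only if", suppose $u$ is not majorized by any $\emptyset'$-computable function. Lemma 6.1 and Proposition 5.2 give $g\le u$ with $P_g$ not compact-type. $\square$

## 7. Movable markers: a $\Sigma^0_2$ sparse function and a computable tree

For Theorem 2.2 we want a computable tree. If the relation $v\ge g(n)$ is $\Pi^0_2$, then so is the set $P_g$, and adding least witnesses turns $P_g$ into the set of paths through a computable tree. So it is enough to approximate a suitable $g$ *from below* with the help of $\emptyset'$. The construction in Lemma 6.1 does not do this, since it uses a list of *total* $\emptyset'$-computable functions, which $\emptyset'$ cannot recognize. We therefore guess: put a marker down with $g=0$ there, wait for $\psi_j$ to converge at it, and discard the later markers when it does.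

**Lemma 7.1.** There is a sparse $g$, not majorized by any $\emptyset'$-computable function, such that $\{(n,v):v<g(n)\}$ is $\Sigma^0_2$.

*Proof.* Let $(\psi_j)$ list the partial $\emptyset'$-computable functions. By a $\emptyset'$-computable construction we define functions $g_q$ with finite support and finite sequences of markers $m^q_0<\dots<m^q_{l_q-1}$ (we drop the superscript $q$). Start with $g_0=0$ and $l_0=0$.

**Stage $q+1$, Case 1:** *for some $j<l_q$, $g_q(m_j)=0$ and $\psi_j(m_j)$ converges in at most $q$ steps.* For the least such $j$, set $g_{q+1}(m_j)=\psi_j(m_j)+1$, cancel all markers of index $>j$, and let $l_{q+1}=j+1$. We say that *$j$ acts*. Elsewhere $g_{q+1}=g_q$.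

**Stage $q+1$, Case 2:** *otherwise.* Let $l=l_q$ and $g_{q+1}=g_q$. Appoint a new marker $m_l$ larger than every number ever used as a marker; then it also exceeds everything in the support of $g_q$. If $l\ge1$, put $a=\max(\{l-1\}\cup\operatorname{ran}g_q)$ and choose $m_l$ also so large that for all $p\le l-1$ and $\tau\in2^{l-1}$: if some $v\ge a$ has $\sigma^p_v\supseteq\tau$, then some such $v$ has $|t^p_v|\le m_l$. The hypothesis is $\Sigma^0_1$, so $\emptyset'$ can decide it for each of the finitely many pairs, and when it holds a search finds a $v$ and the length $|t^p_v|$. Let $l_{q+1}=l+1$.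

**Complexity of $g$.** Each number is appointed as a marker at most once, and $g_q(n)$ changes only when $n$ is a current marker with value $0$. So $g_q(n)$ changes at most once, from $0$ to a positive value. Hence $g=\lim_qg_q$ exists, and $v<g(n)$ iff $\exists q\,(v<g_q(n))$, which is $\Sigma^0_1(\emptyset')=\Sigma^0_2$.

**Markers stabilize.** We show by induction on $j$ that $m_j$ has a final value and $j$ acts finitely often. Suppose that from some stage on, the markers of index $<j$ are present and final and no $i<j$ acts. Then $l_q\ge j$ from then on. If $l_q=j$, only an $i<j$ could act, so Case 2 applies and $m_j$ is appointed. Once present, $m_j$ is never cancelled, since only an action of some $i<j$ cancels it. After that $j$ acts at most once more, since afterwards $g(m_j)>0$.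

**Not majorized.** Let $\psi_j$ be total and let $m_j$ be the final marker. Then $\psi_j(m_j)$ converges. Once $m_j$ is present and the smaller indices have stopped acting, if still $g_q(m_j)=0$ then $j$ becomes the least index to which Case 1 applies as soon as $q$ is large enough, and it acts. The number $m_j$ is a marker only with index $j$, so its positive value is $g(m_j)=\psi_j(m_j)+1$. So $\psi_j$ does not majorize $g$.

**Sparse.** Given $i$, let $m=m_{i+1}$ be the final marker, appointed at stage $q+1$, so $l_q=i+1$. After this stage no $j\le i$ acts and none of $m_0,\dots,m_i$ is cancelled, since either event would cancel $m_{i+1}$. All later actions therefore belong to indices $\ge i+1$, whose markers are $m$ itself or were appointed later and exceed $m$. So $g(n)=g_q(n)$ for $n<m$. Also the support of $g_q$ lies below $m$. Therefore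
$$\max(\{i\}\cup\{g(n):n<m\})=\max(\{i\}\cup\operatorname{ran}g_q),$$
where a value $0$ in $\operatorname{ran}g_q$ does not affect the maximum. This is exactly the number $a$ used when $m$ was chosen, with $l-1=i$. So $m$ witnesses sparseness at $i$. $\square$

To compare with $\sigma$-compact sets (countable unions of compact sets), we show that they give nothing beyond compact-type.

**Lemma 7.2.** Every nonempty $\sigma$-compact $C\subseteq\mathbb N^{\mathbb N}$ is compact-type.

*Proof.* Let $C=\bigcup_jC_j$ with $C_j$ compact. The map $f\mapsto\widehat f$ of Section 1 is continuous and preserves Turing degree. It takes $C$ to an equivalent problem and each $C_j$ to a compact, hence closed, subset of $2^{\mathbb N}$. So we may assume that the $C_j$ are closed subsets of $2^{\mathbb N}$. Fix $X_0\in C$ and let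
$$D=\{X_0\}\cup\bigcup_jD_j,\qquad D_j=\{(X_0\upharpoonright j)^\frown(1-X_0(j))^\frown Y:Y\in C_j\}.$$

*$D$ is closed.* Let $Z\in2^{\mathbb N}\setminus D$. Then $Z\ne X_0$; let $j$ be the first place where they differ. The open set $[(X_0\upharpoonright j)^\frown(1-X_0(j))]$ contains $Z$ and meets $D$ only in the closed set $D_j$, so a neighborhood of $Z$ misses $D$.

*$D\equiv_w C$.* Each $Y\in C$ lies in some $C_j$ and computes the corresponding member of $D_j$. Conversely, a member of $D$ is $X_0\in C$, or it is some $Y\in C$ preceded by a finite string, and then it computes $Y$. $\square$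

**Proof of Theorem 2.2.** Take $g$ from Lemma 7.1. The relation $\neg(v<g(n))$ is $\Pi^0_2$, so there is a computable relation $R$ with
$$f\in P_g\iff\forall n\,\neg(f(n)<g(n))\iff\forall n\,\forall x\,\exists y\,R(n,f(n),x,y).$$
Write $(f\oplus h)(2k)=f(k)$ and $(f\oplus h)(2k+1)=h(k)$, and let
$$Q=\{f\oplus h:\ h(\langle n,x\rangle)=\text{the least }y\text{ with }R(n,f(n),x,y),\text{ for all }n,x\}.$$

**$Q$ is the set of paths of a computable tree.** Let $\sigma\in S$ iff for all $n,x$ with $2n<|\sigma|$ and $2\langle n,x\rangle+1<|\sigma|$, the number $\sigma(2\langle n,x\rangle+1)$ is the least $y$ with $R(n,\sigma(2n),x,y)$. Membership needs finitely many computable checks, $S$ is closed under initial segments, and $[S]=Q$.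

**$Q\equiv_w P_g$.** If $f\in P_g$, every search for a least $y$ succeeds, so $f$ computes the corresponding $f\oplus h\in Q$. If $f\oplus h\in Q$, then the witnesses show $f\in P_g$, and $f\le_T f\oplus h$.

By Proposition 5.2, $P_g$ is not compact-type, so neither is $[S]$. If $[S]\equiv_w C$ with $C$ $\sigma$-compact, then $C\ne\emptyset$, because $[S]\ne\emptyset$ and $\emptyset\le_w[S]$ would fail. By Lemma 7.2, $C$ would be compact-type, and so would $[S]$, a contradiction. $\square$

## 8. Quantifying over all floors: the hyperarithmetic threshold

We now prove Theorem 2.4. There is no sparseness available: we are given any $g\ge u$ with $P_g$ compact-type and must bound $u$.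

**Facts recalled.** A set of numbers is $\Pi^1_1$ if it has the form $\{x:\forall h\in\mathbb N^{\mathbb N}\,B(x,h)\}$ with $B$ arithmetical. The $\Pi^1_1$ relations on numbers are closed under finite conjunctions and disjunctions and under number quantifiers. A set or function is *hyperarithmetic* iff it is $\Delta^1_1$ (for functions, this refers to the graph). Every arithmetical function is an example, and everything computable from a hyperarithmetic function is hyperarithmetic. We use three further textbook facts, for which see Sacks, *Higher Recursion Theory*:

- *$\Pi^1_1$ number selection* (Kreisel): for a $\Pi^1_1$ relation $B$ on numbers there is a partial function $F$ with $\Pi^1_1$ graph, such that $F(x)$ is defined iff $\exists y\,B(x,y)$, and then $B(x,F(x))$.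
- Every hyperarithmetic function is computable from some $H$-set $H_a$, $a\in\mathcal O$. (The $H$-sets iterate the jump along the ordinal notations in $\mathcal O$.)
- Each such $H_a$ is a $\Pi^0_2$ singleton: $H_a$ is the only $Z\in2^{\mathbb N}$ with $\forall x\,\exists y\,R(x,y,Z\upharpoonright y)$, for some computable $R$.

**Proof of "only if" in Theorem 2.4.** Let $g\ge u$ and let $C\subseteq2^{\mathbb N}$ be closed with $C\equiv_w P_g$. In Section 4, $g$ was removed from the definition of the class by sparseness. Here we remove it by quantifying over *all* floors, and for this a floor must be a function, so that $g$ lies below some floors. For $h\in\mathbb N^{\mathbb N}$ write $t\rhd(s,h)$ if $t\supseteq s$ and $t(n)\ge h(n)$ for $|s|\le n<|t|$.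

**Step 1: a cone for functional floors.** *There are $e$, $s\ge g$ and $h\ge g$ such that*

(a) *for all $t_0\rhd(s,h)$, $h'\ge h$ and $k$ there is $t\rhd(t_0,h')$ with $|\Phi_e^t|\ge k$;*

(b) *$\Phi_e^t\in T_C$ for all $t\rhd(s,h)$.*

Suppose not. Start with $(s_0,h_0)=(\emptyset,g)$. At step $e$ we have $(s_e,h_e)$ with $s_e\ge g$ and $h_e\ge g$. If (b) fails via $t$, pass to $(t^\frown h_e(|t|),\,h_e)$. Otherwise (a) fails via some $t_0,h',k$; pass to $(t_0{}^\frown h'(|t_0|),\,h')$. The floors increase pointwise and are all $\ge g$, so the union $f$ of the strings is in $P_g$. If (b) failed at step $e$, then $\Phi_e(f)$, if total, extends a string outside $T_C$ and is not in $C$. If (a) failed, then $f\upharpoonright n\rhd(t_0,h')$ for all $n\ge|t_0|$, because later floors are $\ge h'$. So $|\Phi_e^{f\upharpoonright n}|<k$ for these $n$, and $\Phi_e(f)$ is not total. Hence $f$ computes no member of $C$, contradicting $C\le_w P_g$.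

**Step 2: a $\Pi^1_1$ tree of cluster strings.** Fix $e,s,h$ from Step 1 and let
$$G=\{\tau\in2^{<\mathbb N}:\ \forall h'\,\exists t\,\bigl(t\rhd(s,h')\ \&\ \Phi_e^t\supseteq\tau\bigr)\},$$
with $h'$ ranging over all of $\mathbb N^{\mathbb N}$. The only parameters are the finite objects $e$ and $s$, so $G$ is (lightface) $\Pi^1_1$. Neither $g$ nor $h$ appears.

*$G\subseteq T_C$.* If $\tau\in G$, take $h'=h$. Some $t\rhd(s,h)$ has $\Phi_e^t\supseteq\tau$, and $\Phi_e^t\in T_C$ by (b), so $\tau\in T_C$.

*$\emptyset\in G$.* Take $t=s$.

*If $\tau\in G$, then $\tau0\in G$ or $\tau1\in G$.* Otherwise there are $h_0,h_1$ such that for $i=0,1$ no $t\rhd(s,h_i)$ has $\Phi_e^t\supseteq\tau i$. Let $h'=\max(h,h_0,h_1)$ pointwise. Since $\tau\in G$, there is $t\rhd(s,h')$ with $\Phi_e^t\supseteq\tau$. As $h'\ge h$, also $t\rhd(s,h)$, so (a) with $t_0=t$ gives $t'\rhd(t,h')$ with $|\Phi_e^{t'}|>|\tau|$. Then $t'\rhd(s,h')$, hence $t'\rhd(s,h)$, and by (b) $\Phi_e^{t'}$ is binary. By monotonicity it extends $\tau$, so it extends $\tau i$ for some $i\in\{0,1\}$. But $t'\rhd(s,h_i)$, a contradiction.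

**Step 3: a hyperarithmetic path.** By number selection applied to "$i\in\{0,1\}$ and $\tau i\in G$", there is a partial $F$ with $\Pi^1_1$ graph such that $F(\tau)$ is defined iff some $\tau i\in G$, and then $\tau F(\tau)\in G$. Define $X(n)=F(X\upharpoonright n)$. By Step 2 and induction, $X\upharpoonright n\in G$ for all $n$, so $X$ is total. Moreover
$$X(n)=i\iff\exists\tau\in2^{n+1}\,\bigl(\tau(n)=i\ \&\ \forall k\le n\ F(\tau\upharpoonright k)=\tau(k)\bigr),$$
which is $\Pi^1_1$. Since $X$ is total with values in $\{0,1\}$, $X(n)=i$ iff it is not the case that $X(n)=1-i$, which is $\Sigma^1_1$. So $X$ is $\Delta^1_1$, that is, hyperarithmetic.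

As $G\subseteq T_C$ and $C$ is closed, $X\in C$. Since $P_g\le_w C$, $X$ computes some $f\ge g\ge u$. This $f$ is hyperarithmetic and majorizes $u$.

**Proof of "if" in Theorem 2.4.** Let $h_0\ge u$ be hyperarithmetic. We look for $g\ge u$ such that every $f\ge g$ computes $g$, as with the settling time in Section 1.

**Step 1: a unique path above $h_0$.** Let $h_0\le_T H_a$, and let $R$ be as in the third recalled fact. Let $w(x)$ be the least $y$ with $R(x,y,H_a\upharpoonright y)$, and $f_0=H_a\oplus w$. Let $S$ be the set of strings $\sigma$ such that all $\sigma(2k)\in\{0,1\}$, and for every $x$ with $2x+1<|\sigma|$ the following holds: if $y=\sigma(2x+1)$ and all positions $2k$ with $k<y$ are $<|\sigma|$, then $y$ is the least $y'$ with $R(x,y',Z\upharpoonright y')$, where $Z(k)=\sigma(2k)$. This is a computable tree. Its paths are the $Z\oplus w$ with $w(x)$ the least $y$ such that $R(x,y,Z\upharpoonright y)$, for all $x$; so $f_0$ is its unique path. And $f_0\ge_T H_a\ge_T h_0$.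

**Step 2: every majorant of $f_0$ computes $f_0$.** Let $h\ge f_0$. The tree $\{\tau\in S:\tau\le h\}$ (where $\tau\le h$ means $\tau(n)\le h(n)$ for $n<|\tau|$) is $h$-computable. For each length it has finitely many strings, whose list $h$ computes, and $f_0$ is its unique path. Fix $n$. For some $l>n$ all strings of length $l$ in this tree have the value $f_0(n)$ at $n$. Otherwise, for every $l>n$ there would be a string of length $l$ with a different value at $n$, and by König's lemma a path different from $f_0$. Conversely, whenever all strings of some length $l>n$ agree at $n$, the common value is $f_0(n)$, since $f_0\upharpoonright l$ is one of them. So $h$ finds $f_0(n)$ by searching for such an $l$, and $h\ge_T f_0$.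

**Step 3: the function $g$.** Put $g=f_0+h_0\ge u$. Then $g\le_T f_0$. Each $f\in P_g$ satisfies $f\ge f_0$, so $f\ge_T f_0\ge_T g$; and $g\in P_g$. Hence $P_g\equiv_w\{g\}\equiv_w\{\widehat g\}$, and $\{\widehat g\}$ is a closed subset of $2^{\mathbb N}$. $\square$

**Remark 8.1 (sparseness cannot be dropped from Proposition 5.2).** Let $(\psi_e)$ list the partial $\emptyset'$-computable functions, and let $u(n)$ be $1$ plus the largest of the values $\psi_e(n)$, $e\le n$, that converge (plus $0$ if none do). Since $\emptyset''$ decides convergence of $\emptyset'$-computations, $u\le_T\emptyset''$, so $u$ is arithmetical and hence hyperarithmetic. If $\psi_e$ is total then $u(e)>\psi_e(e)$, so $u$ is majorized by no $\emptyset'$-computable function. By Theorem 2.4 there is $g\ge u$ with $P_g$ compact-type. This $g$ is not majorized by any $\emptyset'$-computable function either, so by Proposition 5.2 it is not sparse. By Theorem 2.3, on the other hand, some $g^*\le u$ has $P_{g^*}$ not compact-type. So $g^*\le u\le g$, with $P_g$ compact-type and $P_{g^*}$ not.
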